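# Energy of random witnesses in tree-indexed processes

## The first success in depth-first order and its conditional weights

Let $\Gamma$ be an infinite, locally finite rooted tree with root $o$. Write $|v|$ for the distance from $v$ to $o$, $\Gamma_n$ for the finite set of vertices at level $n$, and $v^-$ for the parent of $v$. Write $v\le w$ if $v$ lies on the path from $o$ to $w$, and $v\wedge w$ for the last common ancestor. Every vertex $v\neq o$ carries a label $X(v)$. The labels are IID with law $\mu$ on a complete separable metric space $\mathcal X$. If $o,v_1,\dots,v_n=v$ is the path to $v$, put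
$$y(v)=(X(v_1),\dots,X(v_n)),\qquad F_v=\sigma(y(v)).$$
Fix a Borel set $B\subseteq\mathcal X^\infty$ of allowed label sequences. Let $\pi_n$ be the projection onto the first $n$ coordinates, $B_n=\pi_n(B)$, and $u_n=\mu^n(B_n)$ with $u_0=1$. So $u_n$ is the probability that $n$ IID labels can be extended to some sequence in $B$. If $y(w)\in B_N$ and $v\le w$, then $y(v)\in B_{|v|}$. We assume throughout that every $u_n>0$.

The set $B_n$ is analytic, hence $\mu^n$-measurable. All $\sigma$-fields are completed, so the indicators $1_{B_n}$ are measurable, and identities between random variables hold almost surely.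

Now fix a level $N\ge1$ and a nonempty set $K\subseteq\Gamma_N$. Order the children of each vertex, and order $K$ lexicographically (depth-first). Let

* $A_N(K)$ be the event that some $w\in K$ has $y(w)\in B_N$, and $P_N(K)=\mathbf P(A_N(K))$, abbreviated $P$;
* $W$ be the **first** $w\in K$ with $y(w)\in B_N$ (undefined off $A_N(K)$);
* $\lambda$ be the law of $W$, a measure on $K$ of mass $P$, with $\lambda(v)=\lambda\{w\in K:w\ge v\}$ for $|v|\le N$;
* $T$ be the tree of ancestors of $K$, including $K$, with levels $T_i$.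

The object on which the proof turns is the family of random variables
$$\rho_v=\mathbf P(W\ge v\mid F_v)\in[0,1],\qquad v\in T.$$
So $\rho_v$ is the chance that the first success lies below $v$, as seen by someone who knows only the labels on the path to $v$. Four facts will be used.

* $\mathbf E\rho_v=\lambda(v)$ and $\rho_o=P$.
* $\rho_v=0$ off $\{y(v)\in B_{|v|}\}$, because $W\ge v$ forces $y(W)\in B_N$, hence $y(v)\in B_{|v|}$.
* For $v\in T$ with $|v|<N$, summing over the children $c$ of $v$ in $T$,
$$\sum_{c}\mathbf E[\rho_c\mid F_v]=\rho_v. \tag{1}$$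
Indeed $F_v\subseteq F_c$ gives $\mathbf E[\rho_c\mid F_v]=\mathbf P(W\ge c\mid F_v)$, and $\{W\ge v\}$ is the disjoint union of the events $\{W\ge c\}$.
* In the same way, for every $v\in T$,
$$\rho_v=\sum_{w\in K,\,w\ge v}\mathbf E[\rho_w\mid F_v]. \tag{2}$$

**Example 1.** Let $\mathcal X=[0,1]$ with Lebesgue measure, $0<\varepsilon<1$, and $B=\{y:y_1<\tfrac12\text{ or }y_2<\varepsilon\}$. Let the root have one child $z$, and let $z$ have children $w_1,\dots,w_M$, with $N=2$ and $K=\{w_1,\dots,w_M\}$ (the tree continues below in any way). If $X(z)<\frac12$ then every $w_k$ succeeds and $W=w_1$. Otherwise $W$ is the first $w_k$ with $X(w_k)<\varepsilon$. So $\rho_{w_1}=1\{y(w_1)\in B_2\}$, and for $k\ge2$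
$$\rho_{w_k}=1\{X(z)\ge\tfrac12\}\,(1-\varepsilon)^{k-1}\,1\{X(w_k)<\varepsilon\}.$$
On $\{X(z)\ge\frac12\}$, formula (1) reads $\sum_{k=1}^M\varepsilon(1-\varepsilon)^{k-1}=1-(1-\varepsilon)^M=\rho_z$, which is correct.

What is this family for? We will show that $\rho$ has small total variance along the tree,
$$P^2+\sum_{c\in T,\,c\neq o}\mathbf E\,\mathrm{Var}(\rho_c\mid F_{c^-})\le 2P,$$
and extract from this one inequality a bound on the energy of the law of *any* random witness, chosen by any rule whatsoever. The next section says what that means.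

## Witnesses, the function $f$, and the linear energy bound

The boundary $\partial\Gamma$ is the set of rays $\xi=(o=\xi_0,\xi_1,\xi_2,\dots)$, infinite self-avoiding paths from the root with $|\xi_n|=n$. Its topology is generated by the sets of rays through a fixed vertex. Since $\Gamma$ is locally finite, $\partial\Gamma$ is compact and metrizable. For $\xi\ne\eta$ let $\xi\wedge\eta$ be the last common vertex, and put $|\xi\wedge\eta|=\infty$ if $\xi=\eta$.

**Definition (witness).** A ray $\xi$ is a *witness* if $(X(\xi_1),X(\xi_2),\dots)\in B$. Let $A=A(\Gamma;B)$ be the event that a witness exists, and $P(\Gamma;B)=\mathbf P(A)$. The labels live on a complete probability space $(\mathcal W,\mathcal F,\mathbf P)$, which may carry further randomness, independent of the labels or not. The event $A$ is the projection of a Borel set, hence analytic, hence measurable by completeness. A *random witness* is a measurable map $x:A\to\partial\Gamma$ such that $x(\omega)$ is a witness for $\mathbf P$-a.e. $\omega\in A$. Its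 law $\nu$ is a measure on $\partial\Gamma$ of total mass $P(\Gamma;B)$.

**Definition ($f$ and energy).** Put $f(n)=1/u_n$. This is nondecreasing with $f(0)=1$. Put $f(\infty)=\lim_nf(n)\in[1,\infty]$. For a finite Borel measure $\nu$ on $\partial\Gamma$,
$$\overline{\mathcal E}_f(\nu)=\iint f(|\xi\wedge\eta|)\,d\nu(\xi)\,d\nu(\eta).$$

**Example 2.** For percolation, $\mathcal X=\{0,1\}$, $\mu(1)=p$ and $B=\{(1,1,1,\dots)\}$; here $u_n=p^n$ and $f(n)=p^{-n}$. If $p\in(0,1)$ and $B$ is the set of sequences with infinitely many ones, every finite sequence extends, so $f\equiv1$. The function $f$ sees only what can be read off finite prefixes.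

If $P(\Gamma;B)>0$, the assumption $u_n>0$ is automatic, since $P(\Gamma;B)\le|\Gamma_n|\,u_n$. Robin Pemantle's "Tree-indexed processes" (arXiv:math/0404100, 2004) conjectures that if $P(\Gamma;B)>0$, the law of every random witness has finite $f$-energy. This is true, with a linear bound, for every tree, every Borel $B$ and every choice of witness.

**Theorem 1.** Let $\nu$ be the law of any random witness. If $P(\Gamma;B)>0$, then
$$\overline{\mathcal E}_f(\nu)\le C\,P(\Gamma;B)<\infty,\qquad C=22200 .$$

We shall mostly work at a finite level. Put $f(-1)=0$ and $\delta_n=f(n)-f(n-1)\ge0$, so $f(m)=\sum_{n=0}^m\delta_n$. For a measure $\lambda$ on $\Gamma_N$, the vertices $w,w'\in\Gamma_N$ have a common ancestor at level $n$ exactly when $n\le|w\wedge w'|$. Hence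
$$\mathcal E^{(N)}(\lambda):=\sum_{w,w'\in\Gamma_N}f(|w\wedge w'|)\lambda(w)\lambda(w')=\sum_{n=0}^N\delta_n\Sigma_n,\qquad \Sigma_n=\sum_{|v|=n}\lambda(v)^2. \tag{3}$$
Since $\sum_c\lambda(c)^2\le(\sum_c\lambda(c))^2=\lambda(v)^2$ over the children $c$ of a vertex $v$ of level less than $N$, $\Sigma_n$ is nonincreasing in $n$.

It is enough to look at the levels where $f$ doubles. Let $b_0=0$ and $b_{j+1}=\min\{n\le N:u_n\le u_{b_j}/2\}$ as long as this exists. This gives $b_0<\dots<b_r$. Put
$$p_j=u_{b_j}=1/f(b_j),\qquad p_{j+1}\le p_j/2,\qquad b_{r+1}:=N+1.$$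
If $b_j\le n<b_{j+1}$ then $u_n>p_j/2$, so $f(n)<2f(b_j)$. Therefore $\sum_{n=b_j}^{b_{j+1}-1}\delta_n\Sigma_n\le\Sigma_{b_j}f(b_{j+1}-1)\le2f(b_j)\Sigma_{b_j}$, and
$$\mathcal E^{(N)}(\lambda)\le2\sum_{j=0}^rf(b_j)\Sigma_{b_j}. \tag{4}$$

## A single ray, and a bound that loses a logarithm

**A single ray.** If $\Gamma$ is one ray, then $\nu$ is a point mass of size $P(\Gamma;B)=\mu^\infty(B)\le u_n$ for every $n$. So $f(\infty)P(\Gamma;B)\le1$ and $\overline{\mathcal E}_f(\nu)=f(\infty)P(\Gamma;B)^2\le P(\Gamma;B)$.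

**A star.** Let the root have $M$ children, each starting a single ray, and let $B=D\times\mathcal X\times\mathcal X\times\cdots$ with $\mu(D)=p>0$. Then $f(n)=1/p$ for $n\ge1$. If a random witness uses the $k$-th ray with probability $\lambda_k$, then $\lambda_k\le p$, because that ray must be a witness. With $P=\sum_k\lambda_k$,
$$\overline{\mathcal E}_f(\nu)=P^2+\Big(\frac1p-1\Big)\sum_k\lambda_k^2\le P^2+\frac1p\cdot p\sum_k\lambda_k\le2P.$$

Both cases use only that a witness through $v$ forces $y(v)\in B_{|v|}$, so $\nu(v):=\nu\{\xi:\xi\ni v\}\le u_{|v|}$. In general this gives, on each level $n\le N$,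
$$f(n)\sum_{|v|=n}\nu(v)^2\le f(n)u_n\sum_{|v|=n}\nu(v)=P(\Gamma;B).$$
Apply (4) to the law of $\xi_N$ under $\nu$. Since $u_N\le p_r\le2^{-r}$, we have $r\le\log_2f(N)$ and
$$\iint f(\min(|\xi\wedge\eta|,N))\,d\nu\,d\nu\le2\,(1+\log_2f(N))\,P(\Gamma;B).$$
Each scale is fine; there are just too many of them. Bounds on single vertices cannot do better. On the binary tree with percolation at $p=\frac12$, the uniform measure $\nu(v)=2^{-|v|}$ satisfies $\nu(v)\le u_{|v|}$, yet its energy is $1+\sum_{n\ge1}2^{n-1}\cdot2^n\cdot4^{-n}=\infty$. In this case no witness exists: $\theta_N=P_N(\Gamma_N)$ satisfies $\theta_{N+1}=1-(1-\theta_N/2)^2=\theta_N-\theta_N^2/4$, so $\theta_N$ decreases to a limit $\theta$ with $\theta^2=0$. So we must use more about witnesses than where each single vertex can be used.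

## Second moments for product sets, and where they break

For product sets $B=\prod_nD_n$ there is a second-moment argument for the first success $W$. Consider
$$Z_0=\sum_{w'\in K}\lambda(w')\frac{1\{y(w')\in B_N\}}{u_N},\qquad\mathbf EZ_0=P.$$
Let $w<w'$ in $K$ and $z=w\wedge w'$. The event $\{W=w\}$ depends only on labels on paths to leaves of $K$ up to $w$, and it forces $y(z)\in B_{|z|}$. The labels on the path to $w'$ below $z$ are not among those (this is checked in detail in the proof of Lemma 3). By the product structure they complete the path to a success with probability $u_N/u_{|z|}$. So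
$$\mathbf E\Big[1_{\{W=w\}}\frac{1\{y(w')\in B_N\}}{u_N}\Big]=\lambda(w)f(|w\wedge w'|), \tag{5}$$
and this is also true for $w'=w$. Hence $P\ge\mathbf E[Z_01_{A_N(K)}]\ge\sum_{w\le w'}\lambda(w)\lambda(w')f(|w\wedge w'|)\ge\frac12\mathcal E^{(N)}(\lambda)$, that is, $\mathcal E^{(N)}(\lambda)\le2P$.

For general $B$ the step that fails is (5). The chance of success from $z$ depends on the actual labels $y(z)$; only its average over $B_{|z|}$ is $u_N/u_{|z|}$. The event $\{W=w\}$ biases $y(z)$, and the bias can go the wrong way. In Example 1, take $2\le k<l$. On $\{W=w_k\}$ we must have $X(z)\ge\frac12$, since otherwise $w_1$ would have won. So $w_l$ then succeeds with probability only $\varepsilon$. Since $u_1=1$ and $u_2=(1+\varepsilon)/2$, the left side of (5) is $\lambda(w_k)\cdot\frac{2\varepsilon}{1+\varepsilon}$, while the right side is $\lambda(w_k)$. The lower bound we need is lost by an arbitrarily large factor as $\varepsilon\to0$: being reached late is evidence that the common ancestor is poor.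

In $Z_0$ the leaf $w'$ carries the weight $\lambda(w')1\{y(w')\in B_N\}/u_N$, which spreads the mass $\lambda(w')=\mathbf E\rho_{w'}$ evenly over $B_N$. The cure is to leave the mass where it is, and use $\rho_{w'}$ itself as the weight.

## The variance inequality

**Lemma 3.** $\displaystyle P^2+\sum_{c\in T,\,c\ne o}\mathbf E\,\mathrm{Var}(\rho_c\mid F_{c^-})\le2P.$

*Proof.*

**Step 1.** *We get a two-point sum that is at most $P$.* Let $Z=\sum_{w'\in K}\rho_{w'}$, so $\mathbf EZ=\lambda(K)=P$. On $A_N(K)$ exactly one of the events $\{W=w\}$ occurs. Dropping the nonnegative terms with $w'<w$,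
$$P\ge\mathbf E[Z1_{A_N(K)}]\ge\sum_{w\le w'}\mathbf E[1_{\{W=w\}}\rho_{w'}].$$

**Step 2.** *We compute each term and find that it is symmetric.* Let $w<w'$ and $z=w\wedge w'$. Let $\mathcal G_w$ be generated by the labels on all paths to leaves $w''\le w$ of $K$ (lexicographic order). Then $\{W=w\}\in\mathcal G_w$, and $F_z\subseteq\mathcal G_w$ because $z\le w$. Let $c'$ be the child of $z$ towards $w'$. Since $w<w'$, the child of $z$ towards $w$ precedes $c'$, so every leaf of $K$ below $c'$ comes after $w$. A vertex on the path to $w'$ strictly below $z$ is a descendant of $c'$ (or $c'$ itself), so it lies on no path to a leaf $w''\le w$. Its label is therefore independent of $\mathcal G_w$, jointly for all such vertices. Now $\rho_{w'}$ is a function of $y(z)$ and these fresh labels, so $\mathbf E[\rho_{w'}\mid\mathcal G_w]=\mathbf E[\rho_{w'}\mid F_z]$. Conditioning first on $\mathcal G_w$, then on $F_z$, and using $\mathbf P(W=w\mid F_z)=\mathbf E[\rho_w\mid F_z]$,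
$$\mathbf E[1_{\{W=w\}}\rho_{w'}]=\mathbf E\big[\mathbf E[\rho_w\mid F_z]\,\mathbf E[\rho_{w'}\mid F_z]\big]=:Q(w,w').$$
For $w'=w$, conditioning on $F_w$ gives $\mathbf E[1_{\{W=w\}}\rho_w]=\mathbf E\rho_w^2=Q(w,w)$. Since $Q\ge0$ is symmetric,
$$\sum_{w,w'\in K}Q(w,w')\le2\sum_{w\le w'}Q(w,w')\le2P.$$

**Step 3.** *We rewrite the full double sum as a sum of variances.* Group the pairs by $z=w\wedge w'$. If $|z|=N$, only $w=w'=z$ contributes, giving $\mathbf E\rho_z^2$. If $|z|<N$, the pairs with $w\wedge w'=z$ are all pairs below $z$ except those below a common child $c$. By (2), all pairs below $z$ contribute $\mathbf E[(\sum_{w\ge z}\mathbf E[\rho_w\mid F_z])^2]=\mathbf E\rho_z^2$. Those below $c$ contribute $\mathbf E[(\sum_{w\ge c}\mathbf E[\rho_w\mid F_z])^2]=\mathbf E[\mathbf E[\rho_c\mid F_z]^2]$, by (2) at $c$ and the tower property. Hence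
$$\sum_{w,w'}Q(w,w')=\sum_{v\in T}\mathbf E\rho_v^2-\sum_{c\ne o}\mathbf E\big[\mathbf E[\rho_c\mid F_{c^-}]^2\big]=P^2+\sum_{c\ne o}\mathbf E\,\mathrm{Var}(\rho_c\mid F_{c^-}),$$
where the term $v=o$ is $\mathbf E\rho_o^2=P^2$. $\square$

## Weights spread over the scales of $f$

The function $f$ has not yet appeared. It enters through Cauchy–Schwarz: $\rho_w$ vanishes off an event of probability $p_j$ when $w\in T_{b_j}$, so $\lambda(w)^2=(\mathbf E\rho_w)^2\le p_j\,\mathbf E\rho_w^2$, that is, $f(b_j)\lambda(w)^2\le\mathbf E\rho_w^2$. In view of (4) one would like $\sum_j\sum_{w\in T_{b_j}}\mathbf E\rho_w^2$ to be at most a constant times $P$. This is false.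

**Example 3.** Let $\Gamma$ be a ray, $\mathcal X=[0,1]$ with Lebesgue measure, $k\ge1$, $a=2^{-k}$, $N=k+1$, and let $B$ be the set of sequences with either $y_1<a$ (the shortcut), or $y_1\ge a$ and $y_2,\dots,y_{k+1}<\frac12$. Then $u_n=a+(1-a)2^{-(n-1)}$ for $1\le n\le N$, and $P=u_N<2a$. If $y_1<a$, then $\rho_v=1$ at every vertex $v$ of level $\le N$ other than the root, so $\mathbf E\rho_v^2\ge a>P/2$ at every level $n\ge1$. And there are many scales. Indeed $u_{n+1}\ge u_n/2$, so $p_{j+1}\ge\frac12u_{b_{j+1}-1}>p_j/4$, hence $p_r\ge4^{-r}$. As $p_r<2u_N<4\cdot2^{-k}$, we get $4^r>2^{k-2}$, that is, $r>k/2-1$. So $\sum_{j=1}^r\mathbf E\rho_{b_j}^2\ge rP/2$ (where the index $b_j$ denotes the vertex at that level), although the true energy is only $f(N)P^2=P$.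

The same mass $\{y_1<a\}$ is charged at all scales. We need weights $h_j$ supported on the event at scale $j$, with two properties:

* Cauchy–Schwarz with the weight still costs only a constant: $E[1/h_j]$ over that event is $O(p_j)$;
* no sequence is charged too often: the conditional expectation of the sum of all future weights is $O(1)$.

The natural idea is to make $h_j$ small on sequences that, at some time up to $b_j$, already looked good for a much later scale. This is what the following definition does.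

Consider one sequence $y=(y_1,\dots,y_N)$ with law $\mu^N$, with probability $\mathrm{Pr}$, expectation $E$ and $\mathcal F_i=\sigma(y_1,\dots,y_i)$. Let $O_j=\{(y_1,\dots,y_{b_j})\in B_{b_j}\}$. These events decrease in $j$ and $\mathrm{Pr}(O_j)=p_j$. Let $S^{(j)}_i=\mathrm{Pr}(O_j\mid\mathcal F_i)$, and on $O_j$ put
$$g_j=\max\Big\{(p_j/p_{j'})^{1/2}\,S^{(j')}_i:\ j\le j'\le r,\ 0\le i\le b_j\Big\},\qquad h_j=1_{O_j}/g_j,$$
with $h_j=0$ off $O_j$. Both are $\mathcal F_{b_j}$-measurable. Taking $j'=j$ and $i=b_j$ gives $g_j\ge S^{(j)}_{b_j}=1$ on $O_j$, so $0\le h_j\le1$.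

In Example 3, on the shortcut event $y_1<a$ and for $j\ge1$ (so $b_j\ge1$), we have $S^{(j')}_i=1$ for all $i\ge1$. The terms with $i=0$ are $(p_jp_{j'})^{1/2}\le1$. So $g_j=(p_j/p_r)^{1/2}$ and $h_j=(p_r/p_j)^{1/2}\le2^{-(r-j)/2}$, whose sum over $j$ is bounded.

**Lemma 4.** (i) $E[g_j1_{O_j}]\le13\,p_j$. (ii) For every $0\le i\le N$, a.s. $\sum_{j:\,b_j>i}E[h_j\mid\mathcal F_i]\le7$.

*Proof.*

**Part (i).** *This is the Cauchy–Schwarz cost; it comes from Doob's maximal inequality.* For fixed $j'\ge j$, $S^{(j')}_i$ is a nonnegative martingale in $i$ with mean $p_{j'}$, so $\mathrm{Pr}(\max_iS^{(j')}_i\ge t)\le p_{j'}/t$. Write $s=\ln(p_j/p_{j'})\ge(j'-j)\ln2$. Then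
$$E\big[1_{O_j}\max_{i\le b_j}S^{(j')}_i\big]\le\int_0^1\min(p_j,p_{j'}/t)\,dt=p_{j'}+p_{j'}\ln(p_j/p_{j'})=p_{j'}(1+s),$$
splitting the integral at $t=p_{j'}/p_j$. Bound the maximum over $j'$ by the sum:
$$E[g_j1_{O_j}]\le\sum_{j'\ge j}(p_j/p_{j'})^{1/2}p_{j'}(1+s)=p_j\sum_{j'\ge j}e^{-s/2}(1+s).$$
The function $(1+s)e^{-s/4}$ has its maximum at $s=3$, with value $4e^{-3/4}<2$, and $e^{-s/4}\le2^{-(j'-j)/4}$. So the right side is at most $p_j\sum_{m\ge0}2\cdot2^{-m/4}=2p_j/(1-2^{-1/4})<13p_j$.

**Part (ii).** *This is the control of repeated charging.* Fix $i$ and put $m_j=\max_{j'\ge j}(p_j/p_{j'})^{1/2}S^{(j')}_i$, which is $\mathcal F_i$-measurable. If $b_j>i$, the index $i$ is allowed in the definition of $g_j$, so $g_j\ge\max(1,m_j)$ on $O_j$ and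
$$E[h_j\mid\mathcal F_i]\le\frac{S^{(j)}_i}{\max(1,m_j)}\le\frac{\min(1,m_j)}{\max(1,m_j)},$$
because $S^{(j)}_i\le1$ and $S_i^{(j)}\le m_j$. The right side is $\min(m_j,1/m_j)$, or $0$ if $m_j=0$. Restricting the maximum to $j'\ge j+1$ shows
$$m_j\ge(p_j/p_{j+1})^{1/2}m_{j+1}\ge\sqrt2\,m_{j+1}.$$
So among the $j$ with $m_j\le1$ the bounds $m_j$ start at a value at most $1$ and shrink by at least $\sqrt2$ at each step. Among the $j$ with $m_j>1$, the bounds $1/m_j$, read from the last such $j$ backwards, do the same. The total is at most $2\sum_{l\ge0}2^{-l/2}=2/(1-2^{-1/2})<7$. $\square$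

Now put $h(i)=h_j$ if $i=b_j$ and $h(i)=0$ otherwise, and
$$H_i=E\Big[\sum_{i<i'\le N}h(i')\,\Big|\,\mathcal F_i\Big],\qquad G_{i+1}=H_{i+1}+h(i+1).$$
Lemma 4(ii) gives $0\le H_i\le7$, and $H_N=0$. By the tower property,
$$G_{i+1}\in[0,8],\qquad E[G_{i+1}\mid\mathcal F_i]=H_i. \tag{6}$$
We use $h(i),H_i,G_i,g_j,O_j$ as functions evaluated at $y(v)$ for $v$ at the appropriate level. If $c$ is a child of $v\in\Gamma_i$, then $X(c)$ is independent of $F_v$ with law $\mu$. So the conditional law given $F_v$ of a function of $y(c)$ is the corresponding conditional law given $\mathcal F_i$, and (6) applies.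

## A concave function that absorbs the covariance

**Lemma 5.** $\displaystyle L:=\sum_{j=0}^r\sum_{w\in T_{b_j}}\mathbf E\big[\rho_w^2\,h_j(y(w))\big]\le152\,P.$

If $\rho$ were constant along each step, one would prove this by following $\rho_v^2H_i$ down the tree: it pays for each $h$ as it is collected. But $\rho_c$ and $G$ fluctuate together. For a child $c$ of $v$ with conditional mean $\bar c$ and $\Delta=\rho_c-\bar c$, the cross term $2\bar c\,\mathbf E[\Delta G]$ can be split into a multiple of $\mathbf E\Delta^2$, which Lemma 3 controls, and a multiple of $\bar c^2\,\mathrm{Var}\,G$, which nothing so far controls. The remedy is to follow $\rho_v^2\Phi(H_i)$ with $\Phi$ strictly concave: then taking expectations of $\Phi(G)$ produces a term $-\mathrm{const}\cdot\mathrm{Var}\,G$ that cancels the bad one.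

*Proof.* Let $\Phi(s)=2s-s^2/16$. On $[0,8]$ we have $0\le\Phi\le12$ and $1\le\Phi'\le2$.

**Step 1.** *We prove a one-step inequality from a vertex to one child.* Let $v\in T_i$, let $c\in T_{i+1}$ be a child of $v$, and put $\bar c=\mathbf E[\rho_c\mid F_v]$, $\Delta=\rho_c-\bar c$, $G=G_{i+1}(y(c))$, $H=H_{i+1}(y(c))$, $h=h(i+1)(y(c))$. Since $G=H+h$ and $\Phi'\ge1$ on $[0,8]$,
$$\Phi(H)+h\le\Phi(G).$$
All moments below are conditional on $F_v$; $\bar c$ is $F_v$-measurable and $\mathbf E\Delta=0$. Expand $\rho_c=\bar c+\Delta$: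
$$\mathbf E[\rho_c^2\Phi(G)]=\bar c^2\,\mathbf E\Phi(G)+2\bar c\,\mathbf E\big[\Delta(\Phi(G)-\mathbf E\Phi(G))\big]+\mathbf E[\Delta^2\Phi(G)].$$
By Cauchy–Schwarz the middle term is at most $2\,\bar c\,(\mathrm{Var}\,\Phi(G))^{1/2}(\mathbf E\Delta^2)^{1/2}$. With $2\alpha\beta\le\alpha^2/64+64\beta^2$ this is at most $\frac1{64}\bar c^2\,\mathrm{Var}\,\Phi(G)+64\,\mathbf E\Delta^2$. The last term is at most $12\,\mathbf E\Delta^2$. So
$$\mathbf E[\rho_c^2\Phi(G)]\le\bar c^2\Big(\mathbf E\Phi(G)+\tfrac1{64}\mathrm{Var}\,\Phi(G)\Big)+76\,\mathbf E\Delta^2.$$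
By (6), with $H_i=H_i(y(v))$,
$$\mathbf E\Phi(G)=2H_i-\tfrac1{16}(H_i^2+\mathrm{Var}\,G)=\Phi(H_i)-\tfrac1{16}\mathrm{Var}\,G.$$
Since $\Phi$ is $2$-Lipschitz on $[0,8]$, $\mathrm{Var}\,\Phi(G)\le\mathbf E(\Phi(G)-\Phi(\mathbf EG))^2\le4\,\mathrm{Var}\,G$, so $\frac1{64}\mathrm{Var}\,\Phi(G)\le\frac1{16}\mathrm{Var}\,G$. The two variance terms cancel, and
$$\mathbf E\big[\rho_c^2(\Phi(H)+h)\mid F_v\big]\le\bar c^2\,\Phi(H_i(y(v)))+76\,\mathrm{Var}(\rho_c\mid F_v).$$

**Step 2.** *We sum over a level.* Over the children $c\in T$ of $v$, $\sum_c\bar c^2\le(\sum_c\bar c)^2=\rho_v^2$ by (1), and $\Phi\ge0$. Put $Y_i=\sum_{v\in T_i}\mathbf E[\rho_v^2\,\Phi(H_i(y(v)))]$. Taking expectations and summing over $v\in T_i$,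
$$Y_{i+1}+\sum_{c\in T_{i+1}}\mathbf E[\rho_c^2\,h(i+1)(y(c))]\le Y_i+76\sum_{c\in T_{i+1}}\mathbf E\,\mathrm{Var}(\rho_c\mid F_{c^-}).$$

**Step 3.** *We telescope and use Lemma 3.* Sum over $0\le i<N$. The left side collects $Y_N\ge0$ and all terms of $L$ with $j\ge1$. On the right, $Y_0=P^2\Phi(H_0)\le P^2\Phi(7)\le11P^2$. The $j=0$ term of $L$ is $P^2h_0\le P^2$. Hence
$$L\le12P^2+76\sum_{c\ne o}\mathbf E\,\mathrm{Var}(\rho_c\mid F_{c^-})\le76\Big(P^2+\sum_{c\ne o}\mathbf E\,\mathrm{Var}(\rho_c\mid F_{c^-})\Big)\le152\,P.\qquad\square$$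

## The energy of the first success, and its dual form

**Proposition 2.** Let $\emptyset\ne K\subseteq\Gamma_N$, and let $\lambda$ be the law of the first success $W$, of mass $P=P_N(K)$. Then $\mathcal E^{(N)}(\lambda)\le C_0P$ with $C_0=4000$.

*Proof.* *We return from $\rho$ to $\lambda$ by weighted Cauchy–Schwarz at each scale.* Let $w\in T_{b_j}$. Then $\rho_w$ vanishes off $\{y(w)\in B_{b_j}\}$, and on this event $h_jg_j=1$. So, using Lemma 4(i),
$$\lambda(w)^2=\big(\mathbf E[\rho_wh_j^{1/2}\cdot g_j^{1/2}1_{O_j}]\big)^2\le\mathbf E[\rho_w^2h_j(y(w))]\,E[g_j1_{O_j}]\le13\,p_j\,\mathbf E[\rho_w^2h_j(y(w))].$$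
Since $f(b_j)=1/p_j$, Lemma 5 gives $\sum_jf(b_j)\Sigma_{b_j}\le13\cdot152\,P=1976P$. By (4), $\mathcal E^{(N)}(\lambda)\le2\cdot1976\,P\le4000P$. $\square$

This concerns one special selection rule, and only finite levels. A general witness may be selected by a much stranger rule. To reach it we first remove $\lambda$ from the statement and keep only the hitting probabilities $P_N(K)$.

**Corollary 6.** Let $K\subseteq\Gamma_N$, and let $\psi\ge0$ be a function on the vertices of level $\le N$ with $\psi(v)=0$ whenever $\delta_{|v|}=0$ and $\sum_{v\le w}\psi(v)\ge1$ for every $w\in K$. Then, with $0/0=0$,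
$$P_N(K)\le C_0\sum_v\frac{\psi(v)^2}{\delta_{|v|}}.$$

*Proof.* If $K=\emptyset$ there is nothing to prove. Otherwise, with $\lambda$ and $P$ as in Proposition 2, exchange sums and use Cauchy–Schwarz and (3):
$$P\le\sum_{w\in K}\lambda(w)\sum_{v\le w}\psi(v)=\sum_v\psi(v)\lambda(v)\le\Big(\sum_v\frac{\psi(v)^2}{\delta_{|v|}}\Big)^{1/2}\mathcal E^{(N)}(\lambda)^{1/2}\le\Big(\sum_v\frac{\psi(v)^2}{\delta_{|v|}}\Big)^{1/2}(C_0P)^{1/2}.$$
Square and divide by $P$ (if $P=0$ the claim is trivial). $\square$

## Arbitrary witnesses: truncating the potential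

The only property of a witness that we need is this. If a ray $x$ is a witness and $x_N\in K\subseteq\Gamma_N$, then $y(x_N)\in B_N$, so $A_N(K)$ occurs. Hence the law $\nu$ of any random witness satisfies
$$\nu\{\xi:\xi_N\in K\}\le P_N(K)\qquad\text{for all }N\ge1,\ K\subseteq\Gamma_N, \tag{7}$$
and its total mass is $P(\Gamma;B)$. So Theorem 1 follows from the next statement.

**Theorem 1′.** Let $\nu$ be a finite Borel measure on $\partial\Gamma$ satisfying (7). Then $\overline{\mathcal E}_f(\nu)\le C\,\nu(\partial\Gamma)$, where $C=8(\ln2)C_0<22200$.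

*Proof.* Write $\nu(v)=\nu\{\xi:\xi\ni v\}$ and $|\nu|=\nu(\partial\Gamma)$, and for $K\subseteq\Gamma_N$ write $\nu(K)=\nu\{\xi:\xi_N\in K\}$.

**Step 1.** *We write the truncated energy as the integral of a potential.* Fix $N$. For $|v|\le N$ let $V(v)=\sum_{v'\le v}\delta_{|v'|}\nu(v')$, and put $V(o^-)=0$. Exchanging sums,
$$\mathcal E:=\sum_{|v|\le N}\delta_{|v|}\nu(v)^2=\sum_{w\in\Gamma_N}\nu(w)V(w)\le f(N)|\nu|^2<\infty.$$

**Step 2.** *We apply Corollary 6 to the set where the potential is large.* For $t>0$ let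
$$K_t=\{w\in\Gamma_N:V(w)\ge2t\},\qquad\tau_t(s)=\tfrac1t\min\{(s-t)^+,t\},\qquad\psi_t(v)=\tau_t(V(v))-\tau_t(V(v^-)).$$
Here $V$ is nondecreasing down the tree, so $\psi_t\ge0$. If $\delta_{|v|}=0$ then $V(v)=V(v^-)$ and $\psi_t(v)=0$. The sum telescopes: $\sum_{v\le w}\psi_t(v)=\tau_t(V(w))$, which is $1$ for $w\in K_t$. So (7) and Corollary 6 give $\nu(K_t)\le P_N(K_t)\le C_0\sum_v\psi_t(v)^2/\delta_{|v|}$. Let $I_v=[V(v^-),V(v)]$, an interval of length $\ell_v=\delta_{|v|}\nu(v)$. Since $\tau_t$ has slope $1/t$ on $[t,2t]$ and is constant on each side of it, $\psi_t(v)=\frac1t|I_v\cap[t,2t]|$.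

**Step 3.** *We integrate over $t$ so that each increment of $V$ is charged only on its own scale.* Multiply by $t$ and integrate:
$$\int_0^\infty t\,\nu(K_t)\,dt\le C_0\sum_v\frac1{\delta_{|v|}}\int_0^\infty\frac{|I_v\cap[t,2t]|^2}{t}\,dt.$$
Bound one factor $|I_v\cap[t,2t]|$ by $\ell_v$. Since $s\in[t,2t]$ means $t\in[s/2,s]$, the inner integral is at most
$$\ell_v\int_{I_v}\int_{s/2}^s\frac{dt}t\,ds=\ell_v^2\ln2.$$
As $\ell_v^2/\delta_{|v|}=\delta_{|v|}\nu(v)^2$, the right side is at most $C_0(\ln2)\,\mathcal E$. The left side is $\sum_w\nu(w)\int_0^{V(w)/2}t\,dt=\frac18\sum_w\nu(w)V(w)^2$.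

**Step 4.** *We close the inequality.* By Cauchy–Schwarz,
$$\mathcal E^2=\Big(\sum_w\nu(w)V(w)\Big)^2\le|\nu|\sum_w\nu(w)V(w)^2\le8(\ln2)C_0\,|\nu|\,\mathcal E.$$
Since $\mathcal E<\infty$, we get $\mathcal E\le C|\nu|$, and $8(\ln 2)\cdot4000<22200$. By (3), $\mathcal E=\iint f(\min(|\xi\wedge\eta|,N))\,d\nu\,d\nu$. As $N\to\infty$ this increases to $\overline{\mathcal E}_f(\nu)$ by monotone convergence, including on the diagonal, where $f(\infty)=\lim f(n)$. $\square$

This proves Theorem 1, and with it the conjecture. $\blacksquare$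

**Remark.** One may ask what happens without truncation. With $\psi(v)=\delta_{|v|}\nu(v)/s$ and the set $\{V\ge s\}$, Corollary 6 gives $\nu\{V\ge s\}\le C_0\mathcal E/s^2$. This does not bound $\int V^2\,d\nu=\int_0^\infty2s\,\nu\{V\ge s\}\,ds$ by a multiple of $\mathcal E$, because the resulting integral of $1/s$ diverges; the truncation repairs exactly this. For the energy alone the weak bound does suffice: $\mathcal E=\int_0^\infty\nu\{V\ge s\}\,ds\le\int_0^\infty\min(|\nu|,C_0\mathcal E/s^2)\,ds=2(C_0|\nu|\mathcal E)^{1/2}$, so $\mathcal E\le4C_0|\nu|$.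

## Capacity, local energy, exponential moments, and product sets

For closed $K\subseteq\partial\Gamma$ let $P(K;B)$ be the probability that $K$ contains a witness, and
$$\mathrm{Cap}_f(K)=\sup\{1/\overline{\mathcal E}_f(\sigma):\sigma\text{ a probability on }K\}.$$
Let $\nu$ be the law of any random witness, with $P(\Gamma;B)>0$, and $C_0=4000$, $C=22200$.

**Theorem 7.**

1. (Capacity bound for arbitrary $B$ and $\Gamma$.) $P(K;B)\le C_0\,\mathrm{Cap}_f(K)$ for every closed $K$.
2. (Local energy.) $\overline{\mathcal E}_f(\nu|_F)\le C\,\nu(F)$ for every Borel $F\subseteq\partial\Gamma$.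
3. (Exponential integrability of the potential.) With $V(\xi)=\int f(|\xi\wedge\eta|)\,d\nu(\eta)$, $\int e^{\varepsilon V}d\nu\le P(\Gamma;B)/(1-\varepsilon C)$ for $0\le\varepsilon<1/C$.
4. (Order sharpness.) The bound $\overline{\mathcal E}_f(\nu)\le CP(\Gamma;B)$ is linear in $P=P(\Gamma;B)$, and this order is sharp: equality $\overline{\mathcal E}_f(\nu)=P(\Gamma;B)$ occurs for every value of $P\in(0,1]$.
5. (Converse for product sets.) Let $B=\prod_nD_n$ with $D_n\subseteq\mathcal X$ Borel and all $u_n>0$. If a finite measure $\nu'$ on $\partial\Gamma$ satisfies $\overline{\mathcal E}_f(\nu'|_K)\le\kappa\,\nu'(K)$ for all closed $K$ (with $0<\kappa<\infty$), then, on a suitable probability space, there is a random witness to $A(\Gamma;B)$ whose law dominates $\kappa^{-1}\nu'$.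

By items 2 and 5, for product sets, the measures dominated by laws of random witnesses are, up to constant factors, exactly the measures satisfying the local energy condition. In detail: if $\nu'\le\nu$ for the law $\nu$ of a random witness, then each $\nu'|_K$ satisfies (7), and Theorem 1′ gives $\overline{\mathcal E}_f(\nu'|_K)\le C\nu'(K)$; item 5 is the other direction.

**Proof of item 1.** *We normalize the law of the first success and pass to the limit by compactness.* Let $p=P(K;B)$; we may assume $p>0$. Let $K_N=\{\xi_N:\xi\in K\}$, so $P_N(K_N)\ge p$. Dividing the law in Proposition 2 by its mass gives a probability on $K_N$ with energy $\mathcal E^{(N)}\le C_0/P_N(K_N)\le C_0/p$. Choose a ray of $K$ through each vertex of $K_N$ and move the mass of the vertex to that ray; this gives a probability $\sigma_N$ on $K$. For $M\le N$,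
$$\iint f(\min(|\xi\wedge\eta|,M))\,d\sigma_N\,d\sigma_N\le C_0/p.$$
Indeed, for the rays chosen through $w\ne w'$ we have $|\xi\wedge\eta|=|w\wedge w'|$, and for $w=w'$ the integrand is $f(M)\le f(N)$. Since $K$ is compact, a subsequence of $\sigma_N$ converges weakly to a probability $\sigma$ on $K$, and then $\sigma_N\otimes\sigma_N$ converges weakly to $\sigma\otimes\sigma$ along it. The integrand is locally constant, hence continuous, and bounded by $f(M)$, so $\sigma$ satisfies the same bound. Let $M\to\infty$: by monotone convergence $\overline{\mathcal E}_f(\sigma)\le C_0/p$, so $\mathrm{Cap}_f(K)\ge p/C_0$.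

**Proof of item 2.** Since $\nu|_F\le\nu$, the measure $\nu|_F$ satisfies (7). Apply Theorem 1′.

**Proof of item 3.**

*Step a: we turn item 2 into a conditional bound.* Letting $N\to\infty$ in (3), $\overline{\mathcal E}_f(\sigma)=\sum_v\delta_{|v|}\sigma(v)^2$. Similarly $V(\xi)=\sum_n\delta_n\nu(\xi_n)$, because $f(|\xi\wedge\eta|)=\sum_{n\le|\xi\wedge\eta|}\delta_n$. Item 2 with $F$ the set of rays through $v$ gives
$$\sum_{v'\ge v}\delta_{|v'|}\nu(v')^2\le C\,\nu(v).$$
Let $\xi$ have law $\nu/|\nu|$, with expectation $E$. Put $\mathcal G_n=\sigma(\xi_n)$, $A_n=\sum_{m\le n}\delta_m\nu(\xi_m)$, $A_{-1}=0$ and $A_\infty=V(\xi)$. Since $\xi_n$ determines $\xi_m$ for $m\le n$, $(\mathcal G_n)$ is a filtration and $A_n$ is adapted and nondecreasing. On $\{\xi_n=v\}$ with $\nu(v)>0$,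
$$E[A_\infty-A_{n-1}\mid\mathcal G_n]=\frac1{\nu(v)}\sum_{v'\ge v}\delta_{|v'|}\nu(v')^2\le C.$$
For $n=0$ this shows in particular $A_\infty<\infty$ a.s.

*Step b: we show by induction on $m\ge1$ that $E[(A_\infty-A_{n-1})^m\mid\mathcal G_n]\le m!\,C^m$ for all $n\ge0$.* The case $m=1$ is done. For the induction step, $(A_\infty-A_i)^m\to0$ as $i\to\infty$, so the following sum telescopes. With $\alpha^m-\beta^m\le m(\alpha-\beta)\alpha^{m-1}$ for $\alpha\ge\beta\ge0$,
$$(A_\infty-A_{n-1})^m=\sum_{i\ge n}\big[(A_\infty-A_{i-1})^m-(A_\infty-A_i)^m\big]\le m\sum_{i\ge n}(A_i-A_{i-1})(A_\infty-A_{i-1})^{m-1}.$$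
Here $A_i-A_{i-1}\ge0$ is $\mathcal G_i$-measurable. Conditioning the $i$-th term on $\mathcal G_i$ and using the case $m-1$, then conditioning on $\mathcal G_n$,
$$E[(A_\infty-A_{n-1})^m\mid\mathcal G_n]\le m\,(m-1)!\,C^{m-1}\,E[A_\infty-A_{n-1}\mid\mathcal G_n]\le m!\,C^m.$$

*Step c: we sum the exponential series.* With $n=0$, $E[V(\xi)^m]\le m!\,C^m$. So $E[e^{\varepsilon V}]\le\sum_m(\varepsilon C)^m=1/(1-\varepsilon C)$. Multiply by $|\nu|=P(\Gamma;B)$.

**Proof of item 4.** Let $\Gamma$ be a single ray and $B=D\times\mathcal X\times\mathcal X\times\cdots$ with $\mu(D)=p\in(0,1]$, for instance in $\mathcal X=[0,1]$ with Lebesgue measure. Then $P(\Gamma;B)=p$, $f(n)=1/p$ for $n\ge1$, and $\nu$ is a point mass of size $p$. So $\overline{\mathcal E}_f(\nu)=p^2/p=P(\Gamma;B)$.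

**Proof of item 5.**

*Step a: we show $P(K;B)\ge\mathrm{Cap}_f(K)$ for closed $K$, by the second moment method.* Let $\sigma$ be a probability on $K$ with finite energy, $K_N=\{\xi_N:\xi\in K\}$, $\sigma(w)=\sigma\{\xi:\xi\ni w\}$, and
$$Z=\sum_{w\in K_N}\sigma(w)\,\frac{1\{y(w)\in B_N\}}{u_N},\qquad\mathbf EZ=1.$$
Here $B_n=D_1\times\dots\times D_n$. For $w,w'\in K_N$ with $m=|w\wedge w'|$, the probability that both $y(w)$ and $y(w')$ lie in $B_N$ is $u_m(u_N/u_m)^2=u_N^2/u_m$. So
$$\mathbf EZ^2=\sum_{w,w'}\sigma(w)\sigma(w')f(|w\wedge w'|)\le\overline{\mathcal E}_f(\sigma).$$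
By Cauchy–Schwarz, $P_N(K_N)\ge\mathbf P(Z>0)\ge(\mathbf EZ)^2/\mathbf EZ^2\ge1/\overline{\mathcal E}_f(\sigma)$. The events $A_N(K_N)$ decrease in $N$, since the parent of a success in $K_{N+1}$ is a success in $K_N$. On their intersection, the vertices $w\in\bigcup_NK_N$ with $y(w)\in B_{|w|}$ form an infinite, locally finite subtree containing the root. By König's lemma it has a ray $\xi$. Then $\xi_N\in K_N$ for all $N$, so $\xi\in K$ because $K$ is closed, and $X(\xi_n)\in D_n$ for all $n\ge1$, so $\xi$ is a witness. Conversely a witness in $K$ puts us in every $A_N(K_N)$. So $P(K;B)=\lim_NP_N(K_N)\ge1/\overline{\mathcal E}_f(\sigma)$. Take the supremum over $\sigma$.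

*Step b: we put the hypothesis on $\nu'$ in the form of a hitting inequality.* Let $R=\{\xi:X(\xi_n)\in D_n\ \forall n\ge1\}$ be the set of witnesses. Each condition depends on $\xi_n$ only, so $R$ is an intersection of clopen sets, hence compact. By Step a the events $\{R\cap K\ne\emptyset\}$ are measurable, so $R$ is a random compact set. If $\nu'(K)>0$, then the probability $\nu'|_K/\nu'(K)$ has energy at most $\kappa\nu'(K)/\nu'(K)^2=\kappa/\nu'(K)$, so
$$\kappa^{-1}\nu'(K)\le\mathrm{Cap}_f(K)\le P(K;B)=\mathbf P(R\cap K\ne\emptyset).$$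
If $\nu'(K)=0$ the outer inequality is trivial. In particular $\kappa^{-1}|\nu'|\le1$. As $R$ may be empty, adjoin an isolated point $*$ and put
$$R^*=R\cup\{*\},\qquad\nu^*=\kappa^{-1}\nu'+(1-\kappa^{-1}|\nu'|)\,\delta_*.$$
Then $\nu^*(K^*)\le\mathbf P(R^*\cap K^*\ne\emptyset)$ for every compact $K^*\subseteq\partial\Gamma\cup\{*\}$. If $*\in K^*$ the right side is $1$; otherwise this is the inequality just proved.

*Step c: we realize $\nu^*$ as the law of a selection.* By Artstein's theorem (Z. Artstein, *Distributions of random sets and random selections*, Israel J. Math. 46 (1983) 313–324), a probability $\nu^*$ is the law of a selection of some random compact set distributed as $R^*$ if and only if $\nu^*(K^*)\le\mathbf P(R^*\cap K^*\ne\emptyset)$ for all compact $K^*$. So there is a coupling of a copy $\widetilde R^*=\widetilde R\cup\{*\}$ of $R^*$ with a random point $x\in\widetilde R^*$ of law $\nu^*$.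

*Step d: we put labels back in.* The family of labels takes values in a complete separable metric space, so it has a regular conditional law given $R$. Draw labels $X$ from this conditional law evaluated at $\widetilde R$, conditionally independent of $x$ given $\widetilde R$, and complete the space. Then $(\widetilde R,X)$ has the law of $(R,X)$. So the labels are IID with law $\mu$, and $\widetilde R$ is a.s. the set of witnesses for $X$. In particular, up to a null set, $A=\{\widetilde R\ne\emptyset\}$, and $x\ne*$ implies that $A$ occurs and $x$ is a witness. On $A\cap\{x=*\}$ replace $x$ by the lexicographically first ray of $\widetilde R$: at each step go to the first child through which $\widetilde R$ has a ray; this is a measurable choice, and the resulting ray lies in $\widetilde R$ because $\widetilde R$ is closed. On the exceptional null set define $x$ as any fixed ray. The resulting $x$, restricted to $A$, is a random witness. Before the replacement, the part of its law on $\partial\Gamma$ was $\kappa^{-1}\nu'$,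 and the replacement only adds mass there. So its law dominates $\kappa^{-1}\nu'$. $\square$
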